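# Completely strongly scrambled homeomorphisms on continua of every dimension

Can a homeomorphism of a connected compact space bring every two points arbitrarily close together, infinitely often, and yet also return every two points simultaneously almost to where they started, infinitely often? And if so, how large may the space be?

A **dynamical system** is a pair $(X,f)$ with $X$ a compact metric space with metric $d$ and $f:X\to X$ continuous. A pair $(x,y)\in X\times X$ is **proximal** if $\liminf_{n\to\infty}d(f^n(x),f^n(y))=0$. It is **recurrent** for $f\times f$ if there is a sequence $n_k\to\infty$ with $(f^{n_k}(x),f^{n_k}(y))\to(x,y)$. A set $S\subseteq X$ with at least two points is **strongly scrambled** if every pair of distinct points of $S$ is both proximal and recurrent. The system $(X,f)$, or the map $f$, is **completely strongly scrambled** if $S=X$ works. Equivalently, every pair in $X\times X$ is proximal and every point of $X\times X$ is recurrent under $f\times f$. (Diagonal pairs add nothing: $(x,x)$ is proximal, and it is recurrent as soon as some $(x,y)$ with $y\neq x$ is.)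

Each half of the definition is easy alone.

* An irrational rotation $R$ of the circle by angle $\alpha$: choose $m_j\to\infty$ with $m_j\alpha\to0$ modulo $1$; then $R^{m_j}\to\mathrm{id}$ uniformly, so every pair is recurrent. But $R$ is an isometry, so no pair of distinct points is proximal.
* The map $x\mapsto x+1$ on $\mathbb R\cup\{\infty\}$, a circle: every point converges to $\infty$, so every pair is proximal. But no point except $\infty$ is recurrent.

A **continuum** is a nondegenerate compact connected metric space, and dimension means covering dimension. The question, posed by Magdalena Foryś, Wen Huang, Jian Li and Piotr Oprocha in "Invariant scrambled sets, uniform rigidity and weak mixing" (arXiv:1410.7118, 2014), is this: *given $n\ge1$, is there a continuum of dimension $n$ carrying a completely strongly scrambled homeomorphism?*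

## 1. Dimension zero, where a clopen neighborhood decides

The easy case is $n=0$ (without connectedness, of course). There the answer is no.

**Proposition 1.** There is no completely strongly scrambled system on a zero-dimensional compact metric space.

*Proof.* Suppose $(X,f)$ is one.

**Step 1: there is a fixed point.** Pick $x\in X$. If $f(x)=x$ we are done. Otherwise $(x,f(x))$ is proximal, so along some $n_k\to\infty$ we have $d(f^{n_k}(x),f^{n_k+1}(x))\to0$. Pass to a subsequence with $f^{n_k}(x)\to p$. Then $f^{n_k+1}(x)\to f(p)$, so $f(p)=p$.

**Step 2: find points that leave a set and never come back to it.** Pick $x\ne p$ and a clopen set $U$ with $p\in U$, $x\notin U$; this is where zero-dimensionality enters. Let $N\ge1$. As $p$ is fixed, there is a neighborhood $V_N$ of $p$ with $f^i(V_N)\subseteq U$ for $0\le i\le N$. As $(x,p)$ is proximal, $f^n(x)\in V_N$ for some $n$. Let $j$ be the last time $j\le n$ with $f^j(x)\notin U$; it exists because $x\notin U$, and $j<n$. Put $z_N=f^j(x)$. Then $z_N\notin U$ and $f^i(z_N)\in U$ for $1\le i\le N$.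

**Step 3: pass to the limit.** Let $z$ be a limit of a subsequence of $(z_N)$. Since $X\setminus U$ is closed, $z\notin U$. Since $U$ is closed, $f^i(z)\in U$ for all $i\ge1$. So $X\setminus U$ is an open neighborhood of $z$ to which the orbit of $z$ never returns. Hence $z$ is not recurrent, and neither is the pair $(z,p)$, although $z\neq p$. This is a contradiction. $\square$

What changes in positive dimension? In a continuum, every open $U\ne X$ with $p\in U$ has a nonempty boundary. If $U$ is merely open, Step 3 gives only $z\notin U$ and $f^i(z)\in\overline U$, and $z$ may sit on the boundary and return to itself *along* the boundary. So the obstruction disappears, but it tells us what an example must do: some orbits must graze boundaries of neighborhoods of the fixed point. We shall see this happen explicitly in Section 5.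

## 2. The theorem, and two properties that suffice

**Theorem 2.** For every $n\in\{1,2,3,\dots\}\cup\{\infty\}$ there are a continuum $X$ with $\dim X=n$ and a homeomorphism $f:X\to X$ such that:

1. there is $m_j\to\infty$ with $f^{m_j}\to\mathrm{id}_X$ uniformly (uniform rigidity);
2. $f$ has a fixed point $p$, and $\{p\}$ is the only minimal subset of $X$.

Consequently $f$ is completely strongly scrambled. Moreover:

3. $X$ is contractible, and for finite $n$ it embeds in $\mathbb R^{n+1}$;
4. $f$ is topologically transitive (it has a dense forward orbit);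
5. every iterate $f^q$, $q\in\mathbb Z\setminus\{0\}$, is completely strongly scrambled, and so is every product $f\times\dots\times f$ on $X^m$, $m\ge1$;
6. for $n=1$, $X$ is the Lelek fan.

So the answer to the question is yes for every $n\ge1$. Together with Proposition 1, the dimensions of spaces carrying completely strongly scrambled homeomorphisms are exactly $1,2,\dots,\infty$, and all of them occur on continua.

A **minimal set** of $(X,f)$ is a nonempty closed $M\subseteq X$ with $f(M)\subseteq M$ that contains no smaller such set. By Zorn's lemma every nonempty closed $f$-invariant set contains a minimal set. A nonempty closed invariant $M$ is minimal exactly when the forward orbit of each of its points is dense in $M$. For example, the rotation above has the whole circle as its only minimal set, and $x\mapsto x+1$ on $\mathbb R\cup\{\infty\}$ has only $\{\infty\}$. The second map has property 2, the first has property 1; we need both at once.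

**Proposition 3.** Any homeomorphism $f$ of a nondegenerate compact metric space $X$ that is uniformly rigid and has a fixed point $p$ such that $\{p\}$ is its unique minimal set is completely strongly scrambled.

*Proof.* **Recurrence.** If $f^{m_j}\to\mathrm{id}$ uniformly with $m_j\to\infty$, then $(f^{m_j}x,f^{m_j}y)\to(x,y)$ for all $x,y$.

**Proximality.** Let $x,y\in X$. The $\omega$-limit set of $(x,y)$ under $f\times f$ is nonempty, closed and invariant, so it contains a minimal set $M$ of $f\times f$. Let $M_1$ be the first projection of $M$. It is compact, nonempty and $f$-invariant. If $x'\in M_1$, choose $(x',y')\in M$; its forward orbit is dense in $M$, so the forward orbit of $x'$ is dense in $M_1$. Hence $M_1$ is minimal for $f$, so $M_1=\{p\}$. The same holds for the second projection, so $M=\{(p,p)\}$. Thus $(f^{n_k}x,f^{n_k}y)\to(p,p)$ for some $n_k\to\infty$, and $\liminf_n d(f^nx,f^ny)=0$. $\square$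

From dimension theory of separable metric spaces we use: $\dim[0,1]^n=n$; a subspace has no larger dimension; $\dim(A\times B)\le\dim A+\dim B$ for nonempty compact metric $A,B$; and a space that is a countable union of closed subsets of dimension at most $n$ has dimension at most $n$ (the countable closed sum theorem).

## 3. Fans over an odometer: the fiber lengths cannot be continuous

We need a rigid system to start from, and a way to bring everything near one point. Odometers are rigid, and cones have a vertex.

**The odometer.** Let $p_0=1$ and $p_k=2^{k+1}p_{k-1}$ for $k\ge1$, so $p_1=4$, $p_2=32$, $p_3=512$. Let $C=\varprojlim\mathbb Z/p_k$ be the set of sequences of residues $c_k\in\mathbb Z/p_k$ with $c_k\equiv c_{k-1}\pmod{p_{k-1}}$, with projections $\pi_k:C\to\mathbb Z/p_k$. Put $\rho(c,c')=2^{-\min\{k:\pi_k(c)\neq\pi_k(c')\}}$ for $c\ne c'$, and $Tc=c+1$. Then $C$ is a Cantor set, and $T$ is a homeomorphism with inverse $c\mapsto c-1$. The integers sit in $C$ by $m\mapsto(m\bmod p_k)_k$, injectively since $p_k\to\infty$. Every forward $T$-orbit is dense, since it meets every residue class modulo $p_k$ for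 each $k$; so $T$ is minimal on $C$. Adding $p_j$ changes no residue modulo $p_k$ with $k\le j$, so
$$\rho(T^{p_j}c,c)\le2^{-j-1}\qquad(c\in C).\tag{1}$$

**First attempt: the cone over $C$.** Take $C\times[0,1]$, collapse $C\times\{0\}$ to a point $p$, and use $(c,t)\mapsto(Tc,g_c(t))$ with increasing homeomorphisms $g_c$ of $[0,1]$ that depend continuously on $c$. This is connected and one-dimensional. It fails at the rim: $g_c(1)=1$, so $C\times\{1\}$ is a closed invariant set that misses $p$, and it contains a minimal set other than $\{p\}$.

**Second attempt: fibers of varying length.** Over $c$ put the interval $[0,\ell(c)]$ and map it linearly onto the interval over $Tc$: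
$$Y=\{(c,t):0\le t\le\ell(c)\},\qquad F(c,t)=(Tc,e^{\varphi(c)}t),\qquad \ell(Tc)=e^{\varphi(c)}\ell(c),$$
with $\varphi:C\to\mathbb R$ continuous and $\ell:C\to[0,1]$ not identically $0$. Suppose $\ell$ is continuous. Then $\{\ell=0\}$ is closed and $T$-invariant, and it is not $C$, so it is empty because $T$ is minimal. Hence $\ell\ge\eta>0$ for some $\eta$, and $\{(c,\ell(c)):c\in C\}$ is again a compact invariant set that stays away from $p$. The attempt fails in the same way, *for every continuous $\ell$*.

So $\ell$ must be discontinuous. How discontinuous may it be? If $Y$ is compact, $c_r\to c$ and $\ell(c_r)\to\lambda$, then $(c_r,\ell(c_r))\to(c,\lambda)\in Y$, so $\lambda\le\ell(c)$: the function $\ell$ has to be *upper semicontinuous*. Conversely, upper semicontinuity is enough for $Y$ to be closed, as we check below.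

Write $\ell=e^{-h}$ with $h:C\to[0,\infty]$ lower semicontinuous. The way past the obstruction is to find an unbounded $h$, even with value $\infty$ at some points, whose difference $\varphi=h-h\circ T$ along the odometer is nevertheless continuous, and is tiny along the times $p_j$. We get $h$ as an infinite sum of very slow tents: each tent has height $1$, so the sum can be huge, but tent number $k$ changes so little in $p_{k-1}$ steps that the sum of the changes converges.

## 4. Slow tents

For $k\ge1$ let
$$u_k(j)=\tfrac2{p_k}\,\mathrm{dist}(j,p_k\mathbb Z)\in[0,1],\qquad j\in\mathbb Z.$$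
This is $p_k$-periodic, so it defines through $\pi_k$ a locally constant, hence continuous, function $u_k:C\to[0,1]$ with $u_k(0)=0$ and $u_k\circ T^{p_k}=u_k$. Its slope is $2/p_k=2^{-k}/p_{k-1}$, so
$$|u_k\circ T^m-u_k|\le m\,2^{-k}/p_{k-1}\qquad(m\ge0).\tag{2}$$
For instance, $u_1$ takes the values $0,\tfrac12,1,\tfrac12$ at $0,1,2,3$ and has period $4$; and $u_2(j)=j/16$ for $0\le j\le16$.

The next lemma says that the tents are almost independent: at a suitable integer time we can prescribe a residue and, approximately, the values of a finite block of tents, while all later tents are still negligible.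

**Lemma 4.** Let $N\ge0$, $K\ge1$, $a\in\mathbb Z/p_N$ and $v_{N+1},\dots,v_{N+K}\in[0,1]$. There is an integer $m$ with $0\le m<p_{N+K}$, $m\equiv a\pmod{p_N}$, $|u_k(m)-v_k|\le2^{-k}$ for $N<k\le N+K$, and $u_k(m)\le2^{-k}$ for $k>N+K$.

*Proof.* **The block.** We choose the digits of $m$ one at a time. Let $a_N\in[0,p_N)$ be the integer representing $a$. Given an integer $a_{k-1}\in[0,p_{k-1})$ with $N<k\le N+K$, pick $r\in\{0,\dots,2^k-1\}$ with $v_k\in[r2^{-k},(r+1)2^{-k}]$, and put $a_k=a_{k-1}+rp_{k-1}$. Then
$$rp_{k-1}\le a_k<(r+1)p_{k-1}\le2^kp_{k-1}=p_k/2 .$$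
So $a_k\in[0,p_k)$, and $a_k$ lies on the rising half of the tent: $u_k(a_k)=2a_k/p_k=2^{-k}a_k/p_{k-1}\in[r2^{-k},(r+1)2^{-k}]$. Hence $|u_k(a_k)-v_k|\le2^{-k}$. Put $m=a_{N+K}$. For $N\le k\le N+K$ we have $m\equiv a_k\pmod{p_k}$, because all later increments are multiples of $p_k$. So $m\equiv a\pmod{p_N}$, and $u_k(m)=u_k(a_k)$ for $N<k\le N+K$.

**The later tents.** For $k>N+K$ we have $0\le m<p_{N+K}\le p_{k-1}$, so (2) and $u_k(0)=0$ give $u_k(m)\le2^{-k}$. $\square$

*By hand:* take $N=0$ and all $v_k=1$, and choose $r=2^k-1$ each time. Then $a_1=1$, $a_2=1+3\cdot4=13$, $a_3=13+7\cdot32=237$, with $u_1=\tfrac12$, $u_2=\tfrac{13}{16}$, $u_3=\tfrac{237}{256}$. These $a_k$ are compatible residues, so they define a point $c^*\in C$ with $u_k(c^*)\ge1-2^{-k}$ for all $k$.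

For an infinite set $K\subseteq\{1,2,3,\dots\}$ define
$$h_K=\sum_{k\in K}u_k:C\to[0,\infty],\qquad \ell_K=e^{-h_K}:C\to[0,1]\ (e^{-\infty}=0),\qquad \varphi_K=\sum_{k\in K}(u_k-u_k\circ T),$$
and $\varphi_K^{(m)}=\sum_{r=0}^{m-1}\varphi_K\circ T^r$ for $m\ge0$.

**Lemma 5.** Let $K$ be infinite.

(a) $\varphi_K:C\to\mathbb R$ is continuous, $\ell_K$ is upper semicontinuous, and $\ell_K(0)=1$.

(b) $\varphi_K^{(m)}=\sum_{k\in K}(u_k-u_k\circ T^m)$ and $\ell_K(T^mc)=e^{\varphi_K^{(m)}(c)}\ell_K(c)$ for all $c\in C$, $m\ge0$.

(c) $|\varphi_K^{(p_j)}|\le2^{-j}$ on $C$, for every $j\ge0$.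

(d) $\inf_{m\ge0}\ell_K(T^mc)=0$ for every $c\in C$.

(e) $\ell_K(m)>0$ for every integer $m\ge0$.

*Proof.* **(a)** By (2) with $m=1$, $|u_k-u_k\circ T|\le2^{-k}$, so the series for $\varphi_K$ converges uniformly and $\varphi_K$ is continuous. The function $h_K$ is the supremum of its continuous partial sums, so it is lower semicontinuous, and $\ell_K=e^{-h_K}$ is upper semicontinuous. All $u_k(0)=0$, so $\ell_K(0)=1$.

**(b)** The sum over $r$ telescopes in each term, which gives the formula for $\varphi_K^{(m)}$; the series converges absolutely by (2). Hence the two sums $h_K(c)$ and $h_K(T^mc)$ differ termwise by an absolutely summable sequence, so one is finite if and only if the other is. If both are finite, $h_K(T^mc)=h_K(c)-\varphi_K^{(m)}(c)$, which is the claim. If both are infinite, both sides of the claim are $0$.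

**(c)** In $\sum_{k\in K}(u_k-u_k\circ T^{p_j})$ the terms with $k\le j$ vanish, since $p_k\mid p_j$. For $k>j$ we have $p_j\le p_{k-1}$, so (2) bounds the term by $p_j2^{-k}/p_{k-1}\le2^{-k}$. Finally $\sum_{k>j}2^{-k}=2^{-j}$.

**(d)** If the infimum is positive, then $h_K(T^mc)\le B$ for all $m\ge0$, with some $B<\infty$. For each $L\ge1$, the continuous function $\sum_{k\in K,\,k\le L}u_k$ is at most $B$ on the dense set $\{T^mc:m\ge0\}$, so it is at most $B$ on all of $C$. But Lemma 4 with $N=0$, block length $L$ and all $v_k=1$ gives a point at which it is at least $\sum_{k\in K,\,k\le L}(1-2^{-k})\ge\frac12|K\cap[1,L]|$. This tends to $\infty$ with $L$, a contradiction.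

**(e)** By (2) and $u_k(0)=0$, $u_k(m)\le m2^{-k}/p_{k-1}$, so $h_K(m)<\infty$. $\square$

Note how wild $\ell_K$ is. For the point $c^*$ above, $h_K(c^*)=\infty$, so $\ell_K(c^*)=0$. By (b), $\ell_K$ vanishes on the dense orbit $\{T^mc^*:m\ge0\}$. By (e) it is positive on the dense set of nonnegative integers, and $\ell_K(0)=1$.

## 5. Dimension one

Take $K=\{1,2,3,\dots\}$ and write $\ell,\varphi$ for $\ell_K,\varphi_K$. Let
$$Y=\{(c,t)\in C\times[0,1]:0\le t\le\ell(c)\},\qquad F(c,t)=(Tc,e^{\varphi(c)}t).$$

**Step 1: $F$ is a homeomorphism of a compact space.** If $(c_r,t_r)\in Y$ converge to $(c,t)$, then $t\le\limsup\ell(c_r)\le\ell(c)$, so $Y$ is closed in $C\times[0,1]$. If $0\le t\le\ell(c)$, then $e^{\varphi(c)}t\le e^{\varphi(c)}\ell(c)=\ell(Tc)$, so $F(Y)\subseteq Y$. The inverse is $(c,t)\mapsto(T^{-1}c,e^{-\varphi(T^{-1}c)}t)$; it maps $Y$ into $Y$ because $e^{-\varphi(T^{-1}c)}\ell(c)=\ell(T^{-1}c)$.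

**Step 2: collapse the zero section concretely.** Let $\theta:C\to[1,2]$ be a topological embedding and
$$e:Y\to\mathbb R^2,\qquad e(c,t)=(\tfrac12t\,\theta(c),t),\qquad X=e(Y),\qquad p=(0,0).$$
So $X$ is a union of straight segments from $p$, one for each $c$, with height $\ell(c)$. The map $e$ is continuous, $e^{-1}(p)=C\times\{0\}$, and $e$ is injective off $C\times\{0\}$, because for $t>0$ the image determines $t$ and then $\theta(c)$. As $F$ maps $C\times\{0\}$ onto itself and its complement onto itself, there is a unique bijection $f:X\to X$ with $f\circ e=e\circ F$, and $f(p)=p$. The map $e:Y\to X$ is a continuous surjection of compact metric spaces, so it is closed and hence a quotient map, and $f$ is continuous. A continuous bijection of a compact metric space onto itself is a homeomorphism.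

**Step 3: $X$ is a continuum of dimension one.** It is compact, and a union of segments that contain $p$ (some possibly reduced to $p$), so it is connected. It contains $e(\{0\}\times[0,1])$, an arc, since $\ell(0)=1$; so it is nondegenerate and $\dim X\ge1$. Further, $X=\{p\}\cup\bigcup_{r\ge1}e(\{(c,t)\in Y:t\ge1/r\})$, and each of these sets is compact and homeomorphic to a closed subset of $C\times[0,1]$, which has dimension at most $0+1$. The countable closed sum theorem gives $\dim X\le1$.

**Step 4: uniform rigidity along $p_j$.** We have $F^{p_j}(c,t)=(T^{p_j}c,e^{\varphi^{(p_j)}(c)}t)$. By (1) the base moves by at most $2^{-j-1}$; by Lemma 5(c), $t$ moves by at most $e^{2^{-j}}-1\le2\cdot2^{-j}$ (convexity gives $e^x-1\le(e-1)x\le 2x$ on $[0,1]$). So $F^{p_j}\to\mathrm{id}_Y$ uniformly. As $e$ is uniformly continuous and $f^{p_j}(e(y))=e(F^{p_j}y)$, also $f^{p_j}\to\mathrm{id}_X$ uniformly.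

**Step 5: $\{p\}$ is the only minimal set.** Let $M\subseteq X$ be minimal and suppose $e(c,t)\in M$ with $t>0$. Then $\ell(c)\ge t>0$, and the second coordinate of $f^m(e(c,t))$ is $e^{\varphi^{(m)}(c)}t=\frac{t}{\ell(c)}\ell(T^mc)$. By Lemma 5(d) its infimum over $m$ is $0$. So the closed set $M$ contains a point with second coordinate $0$, which is $p$. Then $\{p\}\subseteq M$ is closed and invariant, so $M=\{p\}$, contrary to $t>0$. Hence $M=\{p\}$ in all cases.

By Proposition 3, $f$ is completely strongly scrambled. The question is answered for $n=1$.

Here is the grazing predicted in Section 1. Let $0<\delta<1$ and $U=\{(\alpha,t)\in X:t\le\delta\}$. The point $z=e(0,\delta)$ is on the boundary of $U$, since the points $e(0,t)$ with $t>\delta$ approach it. Its orbit has second coordinates $\delta\,\ell(m)\le\delta$, so it never leaves $U$; and $\ell(p_j)=e^{\varphi^{(p_j)}(0)}\ge e^{-2^{-j}}$, so it returns to the boundary level in the limit.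

## 6. From one coordinate to $n$

What changes in dimension $n$? We need $n$ coordinates $t_1,\dots,t_n$ over each $c$. The cheapest choice is the same multiplier in each, $(c,t)\mapsto(Tc,e^{\varphi(c)}t)$ on $\{t\in[0,\ell(c)]^n\}$. The arguments of Section 5 apply to it coordinate by coordinate, and this already answers the question. But the map is not transitive for $n\ge2$. The ratio $t_1:t_2$ never changes, so an orbit that starts with $(t_1,t_2)=(s_1,s_2)\ne(0,0)$ stays in the closed set $\{t_1s_2=t_2s_1\}$, and one that starts with $s_1=s_2=0$ stays in $\{t_1=t_2=0\}$. Both are proper closed subsets, because the fiber over $c=0$ is the whole cube $[0,1]^n$. To have a dense orbit the coordinates must shrink independently, and Lemma 4 says how: give each coordinate its own tents.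

**The construction.** Let $I=\{1,\dots,n\}$, or $I=\{1,2,3,\dots\}$ if $n=\infty$. Partition $\{1,2,3,\dots\}$ into infinite sets $K_i$, $i\in I$. (For $n=\infty$ one may take $K_i=\{2^{i-1}(2b+1):b\ge0\}$; for $n=1$, $K_1$ is everything.) Write $h_i,\ell_i,\varphi_i$ for $h_{K_i},\ell_{K_i},\varphi_{K_i}$, and put
$$Y=\{(c,t)\in C\times[0,1]^I:0\le t_i\le\ell_i(c)\ \ \forall i\in I\},\qquad F(c,t)=\bigl(Tc,(e^{\varphi_i(c)}t_i)_{i\in I}\bigr).$$
Let $\|t\|=\sum_{i\in I}2^{-i}|t_i|$, let $\theta:C\to[1,2]$ be a topological embedding, and set
$$e:Y\to\mathbb R\times[0,1]^I,\qquad e(c,t)=(\|t\|\,\theta(c),t),\qquad X=e(Y),\qquad p=(0,0).$$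
The metrics $\rho(c,c')+\|t-t'\|$ on $Y$ and $d((\alpha,t),(\alpha',t'))=|\alpha-\alpha'|+\|t-t'\|$ on $X$ induce the product topologies. For $n=1$ this is the space of Section 5.

**Step 1: $F$ is a homeomorphism of the compact space $Y$.** If $(c_r,t_r)\in Y$ converge to $(c,t)$, upper semicontinuity of each $\ell_i$ gives $t_i\le\ell_i(c)$; so $Y$ is closed in the compact space $C\times[0,1]^I$. $F$ is continuous since each coordinate is. By Lemma 5(b), $0\le t_i\le\ell_i(c)$ implies $e^{\varphi_i(c)}t_i\le\ell_i(Tc)$, so $F(Y)\subseteq Y$. The continuous map $(c,t)\mapsto(T^{-1}c,(e^{-\varphi_i(T^{-1}c)}t_i)_i)$ sends $Y$ into $Y$, because $e^{-\varphi_i(T^{-1}c)}\ell_i(c)=\ell_i(T^{-1}c)$, and it is inverse to $F$. Also $F(C\times\{0\})=C\times\{0\}$.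

**Step 2: $F$ descends to a homeomorphism $f$ of $X$ with $f(p)=p$.** The map $e$ is continuous, and $e^{-1}(p)=C\times\{0\}$. If $t\ne0$, then $e(c,t)$ determines $t$, then $\theta(c)$ (divide by $\|t\|>0$), then $c$; so $e$ is injective off $C\times\{0\}$. Since $F$ permutes $C\times\{0\}$ and its complement, there is a unique bijection $f:X\to X$ with $f\circ e=e\circ F$. As $e$ is a closed surjection, hence a quotient map, $f$ is continuous, and by compactness it is a homeomorphism.

**Step 3: $X$ is a contractible continuum (item 3).** $X$ is compact. It is the union over $c$ of the path-connected sets $e(\{c\}\times\prod_i[0,\ell_i(c)])$, all of which contain $p$, so it is connected; it is nondegenerate since $\ell_i(0)=1$. For contractibility, shrink the boxes: $H((c,t),s)=(c,st)$ maps $Y\times[0,1]$ to $Y$ and $C\times\{0\}\times[0,1]$ to $C\times\{0\}$. So $e\circ H$ is constant on the fibers of $e\times\mathrm{id}_{[0,1]}$, which is a closed surjection $Y\times[0,1]\to X\times[0,1]$. Hence $e\circ H$ descends to a continuous map $X\times[0,1]\to X$. It is the identity at $s=1$ and constantly $p$ at $s=0$. If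 $n<\infty$, then $X\subset\mathbb R^{n+1}$ by construction.

**Step 4: $\dim X=n$.** Since $\ell_i(0)=1$ for all $i$, $\{0\}\times[0,1]^I\subseteq Y$. On this compact set $e$ is injective, for only $(0,0)$ in it maps to $p$. So $X$ contains a copy of $[0,1]^I$, and $\dim X\ge n$; for $n=\infty$ it contains cubes of every finite dimension, so $\dim X=\infty$. Now let $n<\infty$. Put $Y_r=\{(c,t)\in Y:\|t\|\ge1/r\}$, a compact set on which $e$ is injective, hence an embedding. Then $e(Y_r)$ is closed in $X$ and homeomorphic to a closed subset of $C\times[0,1]^n$, so $\dim e(Y_r)\le\dim C+n=n$. As $X=\{p\}\cup\bigcup_{r\ge1}e(Y_r)$, the countable closed sum theorem gives $\dim X\le n$.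

**Step 5: uniform rigidity (item 1).** Take $m_j=p_j$. We have $F^{p_j}(c,t)=(T^{p_j}c,(e^{\varphi_i^{(p_j)}(c)}t_i)_i)$. The base coordinate moves by at most $2^{-j-1}$, by (1). By Lemma 5(c), each $t_i$ moves by at most $e^{2^{-j}}-1\le2\cdot2^{-j}$, with the same bound for all $i$; so $t$ moves by at most $2\cdot2^{-j}$ in $\|\cdot\|$. Thus $F^{p_j}\to\mathrm{id}_Y$ uniformly. As $e$ is uniformly continuous and $d(f^{p_j}(e(y)),e(y))=d(e(F^{p_j}y),e(y))$, also $f^{p_j}\to\mathrm{id}_X$ uniformly.

**Step 6: $\{p\}$ is the only minimal set (item 2).** What is new is that a single coordinate may tend to $0$ at times when others do not, so we remove coordinates one at a time. Let $M$ be minimal and $i\in I$. Let $\tau_i:X\to[0,1]$, $\tau_i(\alpha,t)=t_i$, and $Z_i=\{\tau_i=0\}$. The set $Z_i$ is closed, and it is $f$-invariant because $f$ multiplies $t_i$ by a positive number. Suppose some $e(c,t)\in M$ has $t_i>0$. Then $\ell_i(c)\ge t_i>0$, and by Lemma 5(b)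
$$\tau_i(f^m(e(c,t)))=e^{\varphi_i^{(m)}(c)}t_i=\frac{t_i}{\ell_i(c)}\,\ell_i(T^mc),$$
whose infimum over $m\ge0$ is $0$ by Lemma 5(d). So $\inf_M\tau_i=0$, and by compactness $M\cap Z_i\ne\emptyset$. This set is closed and invariant, so minimality gives $M\subseteq Z_i$, a contradiction. Hence $\tau_i\equiv0$ on $M$ for every $i\in I$. A point $(\|t\|\theta(c),t)$ of $X$ with $t=0$ is $p$, so $M=\{p\}$. As $f(p)=p$, the set $\{p\}$ is indeed minimal.

By Proposition 3, $f$ is completely strongly scrambled. This answers the question for every $n\ge1$, and it gives $n=\infty$ as well. $\square$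

So far the disjointness of the $K_i$ has not been used. It is needed now.

## 7. A dense orbit

**Proof of item 4.** Let $\mathbf 1=(1,1,\dots)$. Then $(0,\mathbf 1)\in Y$. We show that its forward $F$-orbit is dense in $Y$; then the forward $f$-orbit of $x_0=e(0,\mathbf 1)$ is dense in $X$. By Lemma 5(b) and $\ell_i(0)=1$,
$$F^m(0,\mathbf 1)=(m,(\ell_i(m))_{i\in I})\qquad(m\ge0).\tag{3}$$
Fix a target $(c,t)\in Y$, a finite $J\subseteq I$, $\delta>0$ and $N\ge0$. We want $m$ close to $c$ with $\ell_i(m)$ close to $t_i$ for $i\in J$.

**Step 1: how much height is still missing.** The residue of $m$ modulo $p_N$ must be that of $c$, so the first $N$ tents are fixed. For $i\in J$ let $S_i=\sum_{k\in K_i,\,k\le N}u_k(c)\le h_i(c)$. Then $t_i\le\ell_i(c)\le e^{-S_i}$. So there is $s_i\in[0,\infty)$ with $|e^{-S_i-s_i}-t_i|\le\delta$: take $s_i=-\ln t_i-S_i$ if $t_i>0$, and $s_i$ large if $t_i=0$. Here we use that the target is in $Y$: the first $N$ tents have not already used more height than is allowed.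

**Step 2: distribute the missing height over later tents.** The $K_i$ are infinite, so we can choose $K\ge1$ such that for every $i\in J$ the number $q_i$ of elements of $K_i\cap(N,N+K]$ satisfies $q_i\ge1$ and $q_i\ge s_i$. Put $v_k=s_i/q_i\in[0,1]$ if $k\in K_i\cap(N,N+K]$ with $i\in J$, and $v_k=0$ for the other $k\in(N,N+K]$. As the $K_i$ are disjoint, this is consistent, and $\sum_{k\in K_i,\,N<k\le N+K}v_k=s_i$ for all $i\in J$.

**Step 3: realize the heights.** Take $m$ from Lemma 4 with $a=\pi_N(c)$. Then $\rho(m,c)\le2^{-N-1}$, and $u_k(m)=u_k(c)$ for $k\le N$. For $i\in J$,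
$$|h_i(m)-(S_i+s_i)|\le\sum_{k\in K_i,\,N<k\le N+K}|u_k(m)-v_k|+\sum_{k\in K_i,\,k>N+K}u_k(m)\le\sum_{k>N}2^{-k}=2^{-N}.$$
Since $x\mapsto e^{-x}$ is $1$-Lipschitz on $[0,\infty)$, $|\ell_i(m)-t_i|\le\delta+2^{-N}$ for $i\in J$. As $J$, $\delta$ and $N$ are arbitrary, (3) shows that the orbit is dense. $\square$

## 8. Products, iterates and inverses

**Proof of item 5.** In each case we check the hypotheses of Proposition 3.

**Products.** On $X^m$ with the maximum metric, $f\times\dots\times f$ is uniformly rigid along $p_j$, and it fixes $(p,\dots,p)$. As in the proof of Proposition 3, each coordinate projection of a minimal set is minimal for $f$, hence is $\{p\}$. So $\{(p,\dots,p)\}$ is the only minimal set.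

**Positive iterates.** Let $q\ge1$. Then $(f^q)^{p_j}=(f^{p_j})^q$, and the triangle inequality gives $\sup_xd(g^qx,x)\le q\sup_xd(gx,x)$ for $g=f^{p_j}$. So $f^q$ is uniformly rigid along $p_j$. Let $M$ be minimal for $f^q$. The set $\bigcup_{r=0}^{q-1}f^r(M)$ is nonempty and closed, and it is $f$-invariant since $f(f^{q-1}(M))=f^q(M)\subseteq M$. So it contains an $f$-minimal set, that is, it contains $p$. Thus $p\in f^r(M)$ for some $r$, and $p=f^{-r}(p)\in M$. As $\{p\}$ is closed and $f^q$-invariant, $M=\{p\}$.

**Inverses.** Let $g=f^q$ with $q\ge1$. Substituting $x=g^{p_j}y$ gives $\sup_xd(g^{-p_j}x,x)=\sup_yd(y,g^{p_j}y)\to0$, so $g^{-1}$ is uniformly rigid. Let $M$ be minimal for $g^{-1}$. Then $g^{-1}(M)\subseteq M$ is nonempty, closed and $g^{-1}$-invariant, so $g^{-1}(M)=M$, and hence $g(M)=M$. So $M$ contains a $g$-minimal set, which is $\{p\}$ by the previous paragraph. As $\{p\}$ is closed and $g^{-1}$-invariant, $M=\{p\}$. $\square$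

## 9. In dimension one the space is the Lelek fan

Let $n=1$, $\ell=\ell_1$, so $e(c,t)=(\tfrac12t\theta(c),t)$. We recall the notions from continuum theory.

A continuum is **hereditarily unicoherent** if the intersection of any two of its subcontinua is connected (the empty set counts as connected). A **dendroid** is an arcwise connected, hereditarily unicoherent continuum. A **ramification point** is a common endpoint of three arcs that meet pairwise only in it. A **fan** is a dendroid with exactly one ramification point, its vertex $p$. A fan is **smooth** if $x_r\to x$ implies that the arcs from $p$ to $x_r$ converge in the Hausdorff metric to the arc from $p$ to $x$. An **endpoint** is a point that is an endpoint of every arc containing it.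

Example: the Cantor fan $\widehat C=\{(\tfrac12t\theta(c),t):c\in C,\ 0\le t\le1\}$, the cone over $C$ with vertex $p$, contains $X$. Steps 1 to 4 below, applied with $\ell\equiv1$, show that it is a smooth fan with endpoints exactly the points at height $t=1$; they are not dense in it.

The theorem we cite is due to W. J. Charatonik (*The Lelek fan is unique*, Houston J. Math. 15 (1989)) and Bula–Oversteegen (*A characterization of smooth Cantor bouquets*, Proc. AMS 108 (1990)): any smooth fan with a dense set of endpoints is homeomorphic to the Lelek fan. So we must show that $X$ is a smooth fan with dense endpoints. For $\ell(c)>0$ let $A_c=e(\{c\}\times[0,\ell(c)])$. These arcs cover $X$ and meet pairwise only in $p$.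

**Step 1: subcontinua of $X$.** We show: *a subcontinuum $A$ with $p\notin A$ is $e(\{c\}\times[a,b])$ for some $c$ and some $0<a<b$; if $p\in A$, then every $A\cap A_c$ is an arc starting at $p$, or $\{p\}$.*

The map $e$ restricts to a homeomorphism from $Y\setminus(C\times\{0\})$ onto $X\setminus\{p\}$. A connected subset of $X\setminus\{p\}$ therefore projects to a connected subset of $C$, a single point, and so lies in one $A_c\setminus\{p\}$, which is homeomorphic to $(0,\ell(c)]$. This gives the first assertion, and it shows that the components of $X\setminus\{p\}$ are the sets $A_c\setminus\{p\}$.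

Let $p\in A$, and let $A'=e^{-1}(A)$, a compact subset of $Y$. Suppose $(c,t_0)\in A'$ and $(c,s)\notin A'$ for some $0<s<t_0$. The set $\{c':(c',s)\in A'\}$ is closed and does not contain $c$, so some clopen $V\ni c$ is disjoint from it. Then
$$W=A'\cap(V\times[s,1])=A'\cap(V\times(s,1])$$
is compact (first form) and open in $A'$ (second form), and it misses $C\times\{0\}$. So $e(W)$ is compact, and $A\setminus e(W)=e(A'\setminus W)$ is compact, because $e$ is injective off $C\times\{0\}$. Thus $e(W)$ is clopen in $A$; it is nonempty because it contains $e(c,t_0)$, and it misses $p\in A$. This contradicts the connectedness of $A$. So for each $c$ with $\ell(c)>0$ the closed set $\{t:(c,t)\in A'\}$, which contains $0$, is an interval $[0,b]$. This is the second assertion.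

**Step 2: $X$ is a dendroid.** Let $A,B$ be subcontinua. If both contain $p$, then $A\cap B$ is the union of the sets $A\cap B\cap A_c$, each of which is an arc from $p$ or $\{p\}$; so it is connected. If, say, $p\notin A$, then $A=e(\{c\}\times[a,b])$, and $B\cap A_c$ is empty or $e(\{c\}\times\text{interval})$ (possibly a single point). So $A\cap B$ is empty or the image of the intersection of two intervals, hence connected. Thus $X$ is hereditarily unicoherent. It is arcwise connected through $p$, so it is a dendroid. Moreover, the only arc from $p$ to $e(c,t)$, $t>0$, is $e(\{c\}\times[0,t])$: any such arc contains this set by Step 1, and an arc has no proper subcontinuum that contains both of its endpoints.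

**Step 3: $X$ is a smooth fan with vertex $p$.** By Lemma 5(e), $\ell(m)>0$ for every integer $m\ge0$, so there are infinitely many arcs $A_c$, and $p$ is a ramification point. A point $q=e(c,t)$ with $t>0$ is not: three arcs that end at $q$ can be shortened at their other ends to avoid $p$, and then all lie in $A_c\setminus\{p\}\cong(0,\ell(c)]$. An arc ending at $q$ in an interval contains all points near $q$ on one side, and there are at most two sides, so two of the three arcs share points other than $q$.

For smoothness, let $e(c_r,t_r)\to e(c,t)$. If $t>0$, then $t_r\to t$ and $\theta(c_r)\to\theta(c)$, so $c_r\to c$. By uniform continuity of $e$, the distance between $e(c_r,st_r)$ and $e(c,st)$ tends to $0$ uniformly in $s\in[0,1]$, so the arcs $e(\{c_r\}\times[0,t_r])$ converge to $e(\{c\}\times[0,t])$. If the limit is $p$, then $t_r\to0$, and the arcs converge to $\{p\}$.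

**Step 4: the endpoints are dense.** If $\ell(c)>0$, then $e(c,\ell(c))$ is an endpoint of $X$. Otherwise it would be interior to some arc, and a small subarc with it in the interior would avoid $p$ and so lie in $A_c\setminus\{p\}\cong(0,\ell(c)]$. There the subarc would be an interval with $\ell(c)$ in its interior, which is impossible. (A point $e(c,t)$ with $0<t<\ell(c)$ is interior to $A_c$, so it is not an endpoint.)

Now $e(m,\ell(m))=f^m(x_0)$ for $m\ge0$ by (3), and these points are dense in $X$ by item 4. By the cited theorem, $X$ is homeomorphic to the Lelek fan. This proves item 6 and completes the proof of Theorem 2. $\blacksquare$
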